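# A sum that splits into blocks modulo the cube of a cyclotomic polynomial

## 1. Blocks of length three

For an indeterminate $q$ write $(a;q)_0=1$ and $(a;q)_k=(1-a)(1-aq)\cdots(1-aq^{k-1})$ for $k\ge 1$, and put
$$c_k(q)=\frac{(q;q^2)_k^4}{(q^2;q^2)_k^4}\,q^{2k}=q^{2k}\prod_{j=1}^k\Big(\frac{1-q^{2j-1}}{1-q^{2j}}\Big)^4 .$$
Cut the sequence $c_0,c_1,c_2,\dots$ into consecutive blocks of $n$ terms, $n$ odd. Is the sum over the $a$-th block equal to the sum over the first block times one simple factor that depends on $a$, up to an error divisible by a high power of the cyclotomic polynomial $\Phi_n(q)$? Victor J. W. Guo's "$q$-Analogues of Dwork-type supercongruences", arXiv:1910.07551 (2019), contains the following conjecture of this kind: for odd $n>1$ and $r\ge 1$, modulo $\Phi_n(q)^3$,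
$$\sum_{k=0}^{n^{r+1}-1}c_k(q)\equiv\Big(\sum_{k=0}^{n-1}c_k(q)\Big)\Big(\sum_{k=0}^{n^r-1}c_k(q^{n^2})\Big).\tag{1}$$
The conjecture is true. We shall prove more: the congruence holds block by block (Theorem 1), it extends to four parameters (Theorem 2), and the exponent $3$ cannot be raised to $4$ in general (Proposition 3). We begin with $n=3$, where everything can be done by hand.

**Definition (congruence).** $\Phi_n(q)\in\mathbb Z[q]$ is the monic polynomial whose zeros are the primitive $n$-th roots of unity, all simple. For rational functions $A,B$ with denominators coprime to $\Phi_n$, $A\equiv B\pmod{\Phi_n(q)^k}$ means that $A-B$, in lowest terms, has numerator divisible by $\Phi_n(q)^k$ in $\mathbb Z[q]$.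

**Lemma 1 (local criterion).** Let $A,B\in\mathbb Q(q)$ have denominators coprime to $\Phi_n$. Then $A\equiv B\pmod{\Phi_n(q)^k}$ if and only if, for every primitive $n$-th root of unity $\zeta$, the power series of $A-B$ in $t$ at $q=\zeta e^t$ is $O(t^k)$.

*Proof.* Write $A-B=U/V$ in lowest terms with $U,V\in\mathbb Z[q]$; $V$ does not vanish at any $\zeta$. As $\Phi_n$ is monic, divisibility of $U$ by $\Phi_n^k$ is the same in $\mathbb Z[q]$, in $\mathbb Q[q]$ and in $\mathbb C[q]$. Since $\Phi_n=\prod_\zeta(q-\zeta)$, it holds exactly when $U$ vanishes to order at least $k$ at each $\zeta$. Finally $q-\zeta=\zeta(t+\tfrac{t^2}2+\cdots)$, so orders in $q-\zeta$ and in $t$ agree. $\square$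

For example, $1-q^3=1-e^{3t}=-3t+\cdots$ at $q=\zeta e^t$, $\zeta^3=1$. So $1-q^3$ is $0$ modulo $\Phi_3(q)$ but not modulo $\Phi_3(q)^2$. From now on $\zeta$ is a primitive $n$-th root of unity and
$$q=\zeta e^t,\qquad u=nt,\qquad q^n=e^u,\qquad q^{n^2}=e^{nu}.$$
"Modulo $t^3$" means up to $O(t^3)$. For series in two small variables, degree means total degree. An operator used throughout is $D=x\frac{d}{dx}$; with $x=e^\xi$ it is $\frac{d}{d\xi}$. The only analytic facts we need are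
$$\log\frac{\sinh y}{y}=\frac{y^2}6+O(y^4),\qquad \coth y=\frac1y+\frac y3+O(y^3),\qquad \frac1{4\sinh^2(y/2)}=\frac1{y^2}-\frac1{12}+O(y^2).$$
The second follows from the first by differentiation, and the third from the second by differentiating $-\frac12\coth\frac y2$.

**Lemma 2.** With $C_a=\prod_{j=1}^a\big(\frac{2j-1}{2j}\big)^4$,
$$c_a(e^s)=C_a\Big(1-\frac{a(2a+1)}6s^2+O(s^4)\Big).\tag{2}$$

*Proof.* Since $1-e^A=-2e^{A/2}\sinh(A/2)$, each ratio $\frac{1-e^{(2j-1)s}}{1-e^{2js}}$ equals $e^{-s/2}\frac{\sinh((2j-1)s/2)}{\sinh(js)}$. The fourth powers contribute $e^{-2as}$ in total, which cancels $e^{2as}$. So $c_a(e^s)=\prod_{j=1}^a\big(\frac{\sinh((2j-1)s/2)}{\sinh(js)}\big)^4$. Its value at $s=0$ is $C_a$, it is even in $s$, and the $s^2$-coefficient of its logarithm is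
$$\frac4{24}\sum_{j=1}^a\big((2j-1)^2-(2j)^2\big)=\frac16\sum_{j=1}^a(1-4j)=-\frac{a(2a+1)}6.\qquad\square$$

In particular $c_a(q^n)$ and $c_a(q^{n^2})$ are regular at $\zeta$, although the formula looks like $0/0$ there. For instance $c_1(q^9)=q^{18}/(1+q^9)^4$.

**Values at a cube root of unity.** Take $n=3$ and $t=0$. Then $c_0=1$, and $c_1=\zeta^2/(1+\zeta)^4=\zeta^2/\zeta^8=1$. Next, $c_2=0$ because of the factor $1-q^3$. In $c_3$ the ratio $(1-q^3)/(1-q^6)$ tends to $\frac12$ and the other factors cancel, so $c_3=\frac1{16}$. Finally $c_4=\frac1{16}\cdot\zeta^2\big(\frac{1-\zeta^7}{1-\zeta^8}\big)^4=\frac1{16}$, and $c_5=0$. The two blocks are $(1,1,0)$ and $\frac1{16}(1,1,0)$ with $\frac1{16}=C_1$: modulo $\Phi_3(q)$ even the single terms match. We now go to $\Phi_3(q)^3$.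

**Special case $n=3$.** For every $a\ge0$, $B_a:=c_{3a}+c_{3a+1}+c_{3a+2}\equiv c_a(q^9)\,B_0\pmod{\Phi_3(q)^3}$.

**Step A: reduce to two terms.** Among $1-q^{2j-1}$, $1\le j\le 3a+b$, those vanishing at $\zeta$ have $j\equiv2\pmod 3$. There are $a$ of them if $b\le1$ and $a+1$ if $b=2$. Among $1-q^{2j}$ exactly $a$ vanish. All these zeros are simple, so $c_{3a+2}=O(t^4)$. With
$$f_1(x)=q^2\Big(\frac{1-qx}{1-q^2x}\Big)^4$$
we have $c_{3a+1}=c_{3a}f_1(q^{6a})$, hence $B_a=c_{3a}\big(1+f_1(q^{6a})\big)+O(t^4)$.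

**Step B: compute $c_{3a}$.** The $\nu$-th group of three factors, $0\le\nu<a$, has numerator exponents $6\nu+1,6\nu+3,6\nu+5$ and denominator exponents $6\nu+2,6\nu+4,6\nu+6$. With $Y=q^{3(2\nu+1)}$, the factors $6\nu+3$ and $6\nu+6$ build $c_a(q^3)$, and the rest give
$$c_{3a}=c_a(q^3)\prod_{\nu=0}^{a-1}H\big(q^{3(2\nu+1)}\big)^4,\qquad H(Y)=\frac{(1-Yq^2)(1-Yq^{-2})}{(1-Yq)(1-Yq^{-1})}.$$
For $Y=e^\theta$, dividing numerator and denominator by $Y$ gives $H=\frac{2\cosh\theta-q^2-q^{-2}}{2\cosh\theta-q-q^{-1}}$. It is analytic near $(\theta,t)=(0,0)$, since the denominator is $3$ there. It is even in $\theta$, and identically $1$ at $t=0$ because $\zeta^2=\zeta^{-1}$. Hence $H(e^\theta)-H(1)$ is divisible by $t\theta^2$, and at $\theta=3(2\nu+1)t$ it is $O(t^3)$. Moreover $H(1)=(1+q)^2/q$ and $f_1(1)=q^2/(1+q)^4=H(1)^{-2}$. So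
$$c_{3a}\equiv c_a(q^3)\,f_1(1)^{-2a}\pmod{t^3}.\tag{3}$$

**Step C: find the symmetry of $f_1$.** At $t=0$ we have $H(1)=1$, so $f_1(1)=1$, and $\lambda=\log f_1(e^\xi)$ is analytic near $(\xi,t)=(0,0)$ with value $0$ there. From $1-\frac1w=-\frac{1-w}{w}$,
$$f_1\Big(\frac{q^{-3}}{x}\Big)=q^2\Big(\frac{1-q^{-2}/x}{1-q^{-1}/x}\Big)^4=q^2\cdot q^{-4}\Big(\frac{1-q^2x}{1-qx}\Big)^4=\frac1{f_1(x)} .$$
In the variable $\eta=\xi+\frac u2$ the map $x\mapsto q^{-3}/x$ is $\eta\mapsto-\eta$. So $\lambda$ is odd in $\eta$: $\lambda=e(t)\eta+O(\eta^3)$. Using $\frac{\zeta}{1-\zeta}=\frac{\zeta-1}3$ and $\frac{\zeta^2}{1-\zeta^2}=\frac{\zeta^2-1}3$,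
$$e(0)=4\Big(-\frac{\zeta}{1-\zeta}+\frac{\zeta^2}{1-\zeta^2}\Big)=\frac43(\zeta^2-\zeta),\qquad e(0)^2=-\frac{16}3.$$
The point $x=q^{6a}=e^{2au}$ is $\eta=(2a+\frac12)u$.

This is the place to try the obvious plan: prove $c_{3a+b}\equiv c_a(q^9)c_b$ for each $b$. It works modulo $t$ but fails modulo $t^2$. For $a=1$, (3) gives $c_3\equiv C_1(1-e(0)u)$, while $c_1(q^9)c_0\equiv C_1$. Also $c_4=c_3f_1(q^6)\equiv C_1(1-e(0)u+\frac52e(0)u)$, while $c_1(q^9)c_1\equiv C_1(1+\frac12e(0)u)$. The errors are $-C_1e(0)u$ and $+C_1e(0)u$: neither is zero, but they cancel in the sum. The congruence is about whole blocks.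

**Step D: sum the block to second order.** We have $1+e^\lambda=2e^{\lambda/2}\cosh\frac\lambda2$ and $f_1(1)^{-2a}=e^{-2a\lambda|_{\eta=u/2}}\equiv e^{-aeu}$. Since $-a+\frac12(2a+\frac12)=\frac14$, the exponential factors combine and modulo $t^3$
$$f_1(1)^{-2a}\big(1+f_1(q^{6a})\big)\equiv e^{eu/4}\cdot2\Big(1+\frac{e^2}8\big(2a+\tfrac12\big)^2u^2\Big).$$
The case $a=0$ is $B_0\equiv 2e^{eu/4}\big(1+\frac{e^2}8\cdot\frac14u^2\big)$. Because $(2a+\frac12)^2-\frac14=2a(2a+1)$ and $e(0)^2/8=-\frac23$, the quotient of the two is $1-\frac43a(2a+1)u^2$. By (2), $c_a(q^3)\equiv C_a(1-\frac16a(2a+1)u^2)$. As $\frac43+\frac16=\frac96$,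
$$B_a\equiv C_a\Big(1-\frac{a(2a+1)}6\,9u^2\Big)B_0\equiv c_a(e^{3u})B_0=c_a(q^9)B_0\pmod{t^3}.\qquad\square$$

What changes for general odd $n$? Steps A, B and C have direct analogues. Step D used that the block has two terms, so that $1+e^\lambda$ is $e^{\lambda/2}$ times an explicit even function. With $\frac{n+1}2$ terms we still hope for an even function of $\eta$, but we must find the ratio of its $\eta^2$-coefficient to its constant term, and there is no $\cosh$ to read it from. That ratio has to come out as $-\frac{n^2-1}{12}$; for $n=3$ it is $\frac{e(0)^2}{8}=-\frac23$.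

## 2. All odd $n$: factoring a block

Let $n>1$ be odd and $m=\frac{n-1}2$.

**Theorem 1.** For every integer $a\ge0$,
$$\sum_{b=0}^{n-1}c_{an+b}(q)\equiv c_a(q^{n^2})\sum_{b=0}^{n-1}c_b(q)\pmod{\Phi_n(q)^3}.$$

Summing over $0\le a<N$ gives, for every $N\ge1$, $\sum_{k<nN}c_k(q)\equiv\big(\sum_{k<n}c_k(q)\big)\big(\sum_{k<N}c_k(q^{n^2})\big)$. Conjecture (1) is the case $N=n^r$. Write $B_a=\sum_{b=0}^{n-1}c_{an+b}(q)$.

**Step 1: drop the second half of the block.** Let $k=an+b$ with $0\le b<n$. Among $1-q^{2j-1}$, $1\le j\le k$, those vanishing at $\zeta$ have $j=\nu n+m+1$: there are $a$ of them if $b\le m$, and $a+1$ if $b>m$. Among $1-q^{2j}$ exactly $a$ vanish, those with $n\mid j$. All zeros are simple. So $c_k$ is regular at $\zeta$, and $c_{an+b}=O(t^4)$ for $b>m$. For $x=e^\xi$ put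
$$f_b(x)=q^{2b}\frac{(qx;q^2)_b^4}{(q^2x;q^2)_b^4},\qquad F(x)=\sum_{b=0}^mf_b(x).$$
For $b\le m$ the denominators contain only $1-q^{2j}x$ with $1\le j\le m$, nonzero at $(\xi,t)=(0,0)$. So these functions are analytic there. The factors with index $an+i$ have exponents $2an+2i-1$ and $2an+2i$, so $c_{an+b}(q)=c_{an}(q)f_b(q^{2an})$ and
$$B_a=c_{an}(q)F(q^{2an})+O(t^4).\tag{4}$$

**Step 2: evaluate $c_{an}$ modulo $t^3$.** Split both factorials into $a$ groups of $n$ factors. In group $\nu$ the numerator exponents $2\nu n+1,2\nu n+3,\dots,2\nu n+2n-1$ are $n(2\nu+1)+2j$ with $-m\le j\le m$. The denominator exponents are $2n(\nu+1)$ and the even numbers $2\nu n+2,\dots,2\nu n+2n-2$, that is, $n(2\nu+1)\pm(2j-1)$ with $1\le j\le m$. The factors with exponents $n(2\nu+1)$ and $2n(\nu+1)$, together with $q^{2an}$, build $c_a(q^n)$. Hence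
$$c_{an}(q)=c_a(q^n)\prod_{\nu=0}^{a-1}H\big(q^{(2\nu+1)n}\big)^4,\qquad H(Y)=\prod_{j=1}^m\frac{(1-Yq^{2j})(1-Yq^{-2j})}{(1-Yq^{2j-1})(1-Yq^{1-2j})}.$$
For $Y=e^\theta$, $(1-Yz)(1-Y/z)=Y(2\cosh\theta-z-z^{-1})$, so
$$H=\prod_{j=1}^m\frac{2\cosh\theta-q^{2j}-q^{-2j}}{2\cosh\theta-q^{2j-1}-q^{1-2j}} .$$
At $(0,0)$ the denominators are $|1-\zeta^{2j-1}|^2\ne0$, so $H$ is analytic near $(\theta,t)=(0,0)$, and it is even in $\theta$. At $t=0$ it is identically $1$: the numbers $\pm2j$, $j\le m$, and the numbers $\pm(2j-1)$, $j\le m$, both run over all nonzero residues modulo $n$. So $H(e^\theta)-H(1)$ is divisible by $t\theta^2$. At $\theta=(2\nu+1)u$ this is $O(t^3)$, and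
$$c_{an}(q)\equiv c_a(q^n)\,H(1)^{4a}\pmod{t^3}.\tag{5}$$
From $2-z-z^{-1}=-(1-z)^2/z$ we get $H(1)=q^{-m}g^{-2}$ with $g=\frac{(q;q^2)_m}{(q^2;q^2)_m}$. Since $f_m(1)=q^{2m}g^4$,
$$H(1)^4=(q^{2m}g^4)^{-2}=f_m(1)^{-2}.\tag{6}$$
Since $H(1)=1$ at $t=0$, there $g^2=\zeta^{-m}$, so $f_m(1)=\zeta^{2m}\zeta^{-2m}=1$ at $t=0$.

## 3. The reflection $x\mapsto q^{-n}/x$

**Step 3: show that $F$ is an even function times $f_m^{1/2}$.** Let $g_b(x)=\prod_{j=1}^b\frac{1-q^{2j-1}x}{1-q^{2j}x}$, so $f_b=q^{2b}g_b^4$. Remove the last $b$ factors from $g_m$, writing $j=m+1-i$, so that $2j=n+1-2i$: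
$$g_{m-b}(x)=g_m(x)\prod_{i=1}^b\frac{1-xq^{n+1-2i}}{1-xq^{n-2i}} .$$
On the other hand, by $1-\frac1w=-\frac{1-w}w$,
$$g_b\Big(\frac{q^{-n}}x\Big)=\prod_{i=1}^b\frac{1-q^{2i-1-n}/x}{1-q^{2i-n}/x}=\prod_{i=1}^bq^{-1}\,\frac{1-xq^{n+1-2i}}{1-xq^{n-2i}} .$$
So $g_{m-b}(x)=g_m(x)\,q^b\,g_b(q^{-n}/x)$. Taking fourth powers and multiplying by $q^{2m-2b}$ gives $f_{m-b}(x)=f_m(x)f_b(q^{-n}/x)$. Summing over $b$, and also taking $b=m$,
$$F(x)=f_m(x)F(q^{-n}/x),\qquad f_m(x)f_m(q^{-n}/x)=1.\tag{7}$$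
Since $f_m=1$ at $(0,0)$, $\lambda=\log f_m$ is analytic near $(0,0)$ with $\lambda(0,0)=0$. Put $\eta=\xi+\frac u2$; then $x\mapsto q^{-n}/x$ is $\eta\mapsto-\eta$. By (7), $\lambda$ is odd in $\eta$, and $K:=Fe^{-\lambda/2}$ is even, because $K(\eta)=e^{\lambda(\eta)/2}F(-\eta)=F(-\eta)e^{-\lambda(-\eta)/2}=K(-\eta)$. Write
$$\lambda=e(t)\eta+O(\eta^3),\qquad K=K_0(t)+K_2(t)\eta^2+O(\eta^4).$$

**Step 4: compare block $a$ with block $0$.** At $x=q^{2an}=e^{2au}$ we have $\eta=(2a+\frac12)u$, and $x=1$ is $\eta=\frac u2$. By (6), $H(1)^{4a}=e^{-2a\lambda|_{\eta=u/2}}\equiv e^{-aeu}$. So modulo $t^3$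
$$H(1)^{4a}F(q^{2an})\equiv e^{-aeu}\,e^{\frac12e(2a+\frac12)u}\Big(K_0+K_2\big(2a+\tfrac12\big)^2u^2\Big)=e^{eu/4}\Big(K_0+K_2\big(2a+\tfrac12\big)^2u^2\Big),$$
and $F(1)\equiv e^{eu/4}(K_0+\frac14K_2u^2)$. Therefore
$$H(1)^{4a}F(q^{2an})\equiv F(1)+2a(2a+1)K_2(0)u^2\pmod{t^3}.\tag{8}$$
Let $F_0=F|_{(0,0)}$, which equals $K_0(0)$. By (2), $c_a(q^n)\equiv C_a(1-\frac{a(2a+1)}6u^2)$ and $c_a(q^{n^2})\equiv C_a(1-\frac{a(2a+1)}6n^2u^2)$. Together with (4), (5), (8),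
$$B_a-c_a(q^{n^2})F(1)\equiv C_a\,a(2a+1)\,u^2\Big[2K_2(0)+\frac{n^2-1}6F_0\Big]\pmod{t^3}.$$
By (4) with $a=0$, $B_0=F(1)+O(t^4)$. So Theorem 1 follows from the single identity
$$K_2(0)=-\frac{n^2-1}{12}F_0,\tag{9}$$
which lives entirely at $t=0$, that is, at $q=\zeta$.

## 4. A Laurent polynomial whose dilates sum to a constant

At $q=\zeta$ we need the sum $F(x)$ as a function of $x$ near $1$. The idea is to write every term as $f_b(x)=P(p^bx)/P(x)$ with one Laurent polynomial $P$ and one root of unity $p$. The sum over all $b$ modulo $n$ then keeps only the exponents of $P$ divisible by $n$. If $P$ is short enough, only the constant term survives.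

**Lemma 3.** For a primitive $n$-th root of unity $p$, $n\ge2$, let $\tau_l=\frac{p^l}{(1-p^l)^2}$. Then $\tau_{n-l}=\tau_l$ and
$$T:=\sum_{l=1}^{n-1}\tau_l=-\frac{n^2-1}{12}.\tag{10}$$

*Proof.* The symmetry holds since $\tau_l=1/(p^{-l}-2+p^l)$. The geometric series gives $\sum_{z^n=1}\frac{zx}{1-zx}=\frac{nx^n}{1-x^n}$. Apply $D$: $\sum_{z^n=1}\frac{zx}{(1-zx)^2}=\frac{n^2x^n}{(1-x^n)^2}$. With $x=e^\xi$ we have $\frac{x}{(1-x)^2}=\frac1{4\sinh^2(\xi/2)}$. So the term $z=1$ is $\frac1{\xi^2}-\frac1{12}+O(\xi^2)$, and the right side is $\frac1{\xi^2}-\frac{n^2}{12}+O(\xi^2)$. Subtract and let $\xi\to0$. $\square$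

For $n=3$ the sum is $2\cdot\frac1{-1-2}=-\frac23$, as (10) says.

**Step 5: closed form for $F$ at $t=0$, and the end of the proof.** Let $q=\zeta$, $p=\zeta^2$ (primitive, as $n$ is odd) and
$$P(x)=x^{-2m}\prod_{j=1}^m(1-p^jx)^4 .$$
We have $p^{-2m}=p^{1-n}=p=\zeta^2$ and $p^{m+1}=\zeta^{n+1}=\zeta$. The product telescopes under $x\mapsto px$:
$$\frac{P(px)}{P(x)}=p^{-2m}\Big(\frac{1-p^{m+1}x}{1-px}\Big)^4=\zeta^2\Big(\frac{1-\zeta x}{1-\zeta^2x}\Big)^4=f_1(x).$$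
Hence $f_b(x)=\prod_{i<b}f_1(p^ix)=P(p^bx)/P(x)$. The exponents of $P$ lie in $[-(n-1),n-1]$, and the only multiple of $n$ there is $0$. So $\sum_{b=0}^{n-1}P(p^bx)=nP_0$ with $P_0$ the constant term. For $m<b<n$ the term $f_b(x)$ contains the factor $(1-\zeta^{2m+1}x)^4=(1-x)^4$, and its denominators $1-\zeta^{2j}x$, $1\le j\le b<n$, do not vanish at $x=1$. So at $t=0$
$$F(e^\xi)=\frac{nP_0}{P(e^\xi)}+O(\xi^4),\qquad P(1)\neq0.$$
At $t=0$ we have $\eta=\xi$. If $F_0=0$, then $P_0=0$, so $F=O(\xi^4)$ and $K=O(\xi^4)$. Hence $K_2(0)=0$ and (9) holds. If $F_0\ne0$, then $\log K=\log F-\frac\lambda2$ with $\lambda$ odd in $\xi$. Since $\frac{d^2}{d\xi^2}\log(1-p^je^\xi)=-\tau_j$ at $\xi=0$,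
$$\frac{2K_2(0)}{K_0(0)}=(\log K)''(0)=-\big(\log P(e^\xi)\big)''(0)=4\sum_{j=1}^m\tau_j=2T=-\frac{n^2-1}6 .$$
Here we used $\tau_{n-j}=\tau_j$ and (10). This is (9). Theorem 1 and conjecture (1) are proved. $\blacksquare$

**Remark (the power $q^{n^2}$).** Let $M$ be a nonzero multiple of $n$. Then $c_a(q^M)=c_a(e^{Mt})$, and Theorem 1 with (2) gives
$$\sum_{k<nN}c_k(q)-\Big(\sum_{k<n}c_k(q)\Big)\Big(\sum_{k<N}c_k(q^M)\Big)\equiv F_0\,\frac{M^2-n^4}6\,t^2\sum_{a<N}C_a\,a(2a+1)\pmod{t^3}.$$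
For $n=3$ we have $F_0=2$, and for $N\ge2$ the last sum is positive. So then only $M=\pm n^2$ works.

## 5. Four parameters, and where the reflection stops

Let $d\ge2$, $n\ge2$, $\gcd(n,d)=1$. Let $s=(s_1,s_2,s_3,s_4)$ with $1\le s_i\le d-1$ and $s_1+s_2=s_3+s_4=d$. Put
$$c^s_k(q)=\frac{(q^{s_1};q^d)_k(q^{s_2};q^d)_k(q^{s_3};q^d)_k(q^{s_4};q^d)_k}{(q^d;q^d)_k^4}\,q^{dk}.$$
Let $s_i'\in\{1,\dots,d-1\}$ be defined by $ns_i'\equiv s_i\pmod d$. It exists since $n$ is invertible modulo $d$ and $d\nmid s_i$. The sum $s_1'+s_2'$ is a multiple of $d$ between $2$ and $2d-2$, so $s_1'+s_2'=d$, and likewise $s_3'+s_4'=d$.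

**Theorem 2.** For every $a\ge0$,
$$\sum_{b=0}^{n-1}c^s_{an+b}(q)\equiv c^{s'}_a(q^{n^2})\sum_{b=0}^{n-1}c^s_b(q)\pmod{\Phi_n(q)^3}.$$
Hence for every $N\ge1$ and every weight $w:\mathbb Z_{\ge0}\to\mathbb Z$,
$$\sum_{k<nN}w(\lfloor k/n\rfloor)\,c^s_k(q)\equiv\Big(\sum_{k<n}c^s_k(q)\Big)\Big(\sum_{k<N}w(k)\,c^{s'}_k(q^{n^2})\Big)\pmod{\Phi_n(q)^3}.$$

The second statement follows from the first: multiply by $w(a)$ and sum over $a<N$. Theorem 1 is the case $d=2$, where all $s_i=s_i'=1$. If $\{s_i'\}=\{s_i\}$ as multisets, the case $N=n^r$, $w=1$ has exactly the shape of (1). This happens for all $n$ prime to $d$ whenever $\{s_i/d\}$ is stable modulo $1$ under multiplication by $(\mathbb Z/d)^\times$. For $d=2,3,4,6$ every admissible $s$ qualifies, since the units are $\pm1$ and $-1$ exchanges $s_1$ with $s_2$ and $s_3$ with $s_4$. Further examples are $s=(1,4,2,3),(1,7,3,5),(1,9,3,7),(1,11,5,7)$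 with $d=5,8,10,12$, where the $s_i$ are all the units modulo $d$.

The first thing to try is Sections 2–4 again, with
$$f_b(x)=q^{db}\prod_{i=1}^4\frac{(q^{s_i}x;q^d)_b}{(q^dx;q^d)_b}.$$
It stops already for $n=2$, $d=3$, $s=(1,2,1,2)$. Here
$$f_1(x)=q^3\,\frac{(1-qx)^2(1-q^2x)^2}{(1-q^3x)^4},\qquad q=-e^t .$$
First, at $x=e^\xi$ the only vanishing factor is $(1-q^2x)^2=(1-e^{\xi+2t})^2$. It has order two, so the last term of a block cannot be dropped modulo $t^3$. Second, a reflection $f_{1-b}(x)=f_1(x)f_b(\kappa/x)$ would give $1=f_1(x)f_1(\kappa/x)$. But $f_1(x)$ has one pole, of order four, while $f_1(\kappa/x)$ has two distinct double zeros, so they cannot cancel.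

What survives is the closed form at $t=0$. It gives the dependence of $F$ on $\xi$ when $t=0$, through order $\xi^2$. The terms in $t$ alone are harmless, since they belong to $F(1)$. The one coefficient of degree at most two that is missing is that of $\xi t$. The reflection delivered it for free; now we compute it from a difference equation.

## 6. Exponents of one block modulo $n$

Let $q=\zeta e^t$, $u=nt$, and $p=\zeta^d$, a primitive $n$-th root of unity as $\gcd(n,d)=1$.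

**Step 1: sort the exponents $s_i+dj$ by residue.** Put $j_i=(ns_i'-s_i)/d$. It is an integer. From $ns_i'-s_i\ge n-(d-1)>-d$ and $ns_i'-s_i<nd$ we get $0\le j_i\le n-1$. Clearly
$$s_i+dj_i=ns_i',\qquad \zeta^{s_i}=p^{-j_i},\qquad j_1+j_2=j_3+j_4=\frac{nd-d}d=n-1,$$
and $j_i$ is the only $j\in[0,n-1]$ with $n\mid s_i+dj$. For $0\le l\le n$ put $\varepsilon_{i,l}=1$ if $l\ge n-j_i$ and $\varepsilon_{i,l}=0$ otherwise, and
$$w_{i,l}=ns_i'+dl-dn\,\varepsilon_{i,l},\qquad N_l=\sum_{i=1}^4\varepsilon_{i,l},\qquad N_0=0,\quad N_n=4.$$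
For fixed $i$ the numbers $s_i+dj=ns_i'+d(j-j_i)$, $0\le j<n$, are exactly the $w_{i,l}$, $1\le l\le n$. Indeed, if $j>j_i$, take $l=j-j_i\le n-1-j_i$, where $\varepsilon_{i,l}=0$. If $j\le j_i$, take $l=j-j_i+n\ge n-j_i$, where $\varepsilon_{i,l}=1$. Moreover $\zeta^{w_{i,l}}=p^l$ and $w_{i,n}=ns_i'$. As $\sum_is_i'=2d$,
$$\sum_iw_{i,l}-4dl=dn(2-N_l)\qquad(0\le l\le n).\tag{11}$$
For $1\le l\le n-1$: $\varepsilon_{2,n-l}=1\iff j_2\ge l\iff j_1\le n-1-l\iff\varepsilon_{1,l}=0$. The same holds with $1,2$ interchanged and for the pair $3,4$. So $N_l+N_{n-l}=4$, and since $\tau_{n-l}=\tau_l$,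
$$\sum_{l=1}^{n-1}N_l\tau_l=\frac12\sum_{l=1}^{n-1}(N_l+N_{n-l})\tau_l=2T.\tag{12}$$

**Example.** For $n=2$, $d=3$, $s=(1,2,1,2)$: $s'=(2,1,2,1)$ and $(j_i)=(1,0,1,0)$. So $\varepsilon_{1,1}=\varepsilon_{3,1}=1$, $\varepsilon_{2,1}=\varepsilon_{4,1}=0$ and $N_1=2$. For $i=1$ the exponents $1,4$ are $w_{1,1},w_{1,2}$; for $i=2$ the exponents $5,2$ are $w_{2,1},w_{2,2}$.

**Step 2: factor the block.** Let $k=an+b$, $0\le b<n$. For each $i$, at least $a$ of the factors $1-q^{s_i+dj}$, $0\le j<k$, vanish at $\zeta$, and exactly $a$ of the $1-q^{dj}$, $1\le j\le k$, do. So $c^s_k$ is regular at $\zeta$. As before $c^s_{an+b}=c^s_{an}f_b(q^{dan})$. We now keep all terms: $F(x)=\sum_{b=0}^{n-1}f_b(x)$. The denominators are $1-q^{dj}x$ with $1\le j\le n-1$, which at $x=1$, $t=0$ equal $1-p^j\ne0$. So $F(e^\xi)$ is analytic near $(\xi,t)=(0,0)$.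

In $c^s_{an}$, group $\nu$ ($0\le\nu<a$) has numerator exponents $w_{i,l}+dn\nu$ and denominator exponents $dl+dn\nu$, $1\le l\le n$. The factors with $l=n$ have exponents $n(s_i'+d\nu)$ and $nd(\nu+1)$, and together with $q^{dan}$ they build $c_a^{s'}(q^n)$. Hence
$$B_a:=\sum_{b<n}c^s_{an+b}=c_a^{s'}(q^n)\prod_{\nu=0}^{a-1}R(q^{dn\nu})\cdot F(q^{dan}),\qquad R(y)=\prod_{l=1}^{n-1}\frac{\prod_i(1-yq^{w_{i,l}})}{(1-yq^{dl})^4}.\tag{13}$$
This is an exact identity, and $B_0=F(1)$.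

## 7. Expansions at $q=\zeta$, and cancellation of the linear terms

Let $\sigma_l=\frac{p^l}{1-p^l}$. As a function of $z$, $\log(1-p^le^z)$ has first derivative $-\sigma_l$ and second derivative $-\tau_l$ at $z=0$.

**Step 3: expand $R$ to second order.** Put $y=e^\upsilon$. At $t=0$ numerator and denominator of $R$ agree, so $R=1$ and $\log R$ is divisible by $t$:
$$\log R=\rho_1t+\rho_2t^2+\rho_{11}\upsilon t+(\text{degree}\ge3).$$
Since $yq^{w_{i,l}}=p^le^{\upsilon+w_{i,l}t}$ and $yq^{dl}=p^le^{\upsilon+dlt}$, (11) and (12) give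
$$\rho_1=-dn\sum_{l=1}^{n-1}(2-N_l)\sigma_l,\qquad\rho_{11}=-dn\sum_{l=1}^{n-1}(2-N_l)\tau_l=-dn(2T-2T)=0,$$
$$\rho_2=-\frac12\sum_{l=1}^{n-1}\tau_l\Big(\sum_iw_{i,l}^2-4d^2l^2\Big).$$
At $\upsilon=dn\nu t$ the mixed term vanishes, so
$$\prod_{\nu<a}R(q^{dn\nu})\equiv\exp(a\rho_1t+a\rho_2t^2)\pmod{t^3}.\tag{14}$$

**Step 4: find $F$ at $t=0$.** Let
$$P(x)=x^{-(n-1)}\prod_i\prod_{j=1}^{n-1-j_i}(1-p^jx)=x^{-(n-1)}\prod_{l=1}^{n-1}(1-p^lx)^{4-N_l}.$$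
The two forms agree because $l\le n-1-j_i$ means $\varepsilon_{i,l}=0$. As $\sum_i(n-1-j_i)=2(n-1)$, the exponents of $P$ lie in $[-(n-1),n-1]$. At $t=0$, telescoping and $p^{-(n-1)}=p$ give
$$\frac{P(px)}{P(x)}=p\prod_i\frac{1-p^{n-j_i}x}{1-px}=p\prod_i\frac{1-p^{-j_i}x}{1-px}=f_1(x).$$
Here, if $j_i=n-1$, the inner product is empty and the quotient is $1$, as it should be. So $f_b(x)=P(p^bx)/P(x)$, and as in Section 4
$$F(x)\big|_{t=0}=\frac v{P(x)},\qquad v=nP_0,\qquad P_0=\text{constant term of }P.$$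
Note $P(1)\ne0$. Furthermore $P(1)/P(e^\xi)=\exp\big(\varphi_1\xi+\frac12\varphi_2\xi^2+O(\xi^3)\big)$ with
$$\varphi_1=n-1+\sum_{l=1}^{n-1}(4-N_l)\sigma_l,\qquad\varphi_2=\sum_{l=1}^{n-1}(4-N_l)\tau_l=4T-2T=2T=-\frac{n^2-1}6.$$

In the example $p=-1$, $P=x^{-1}(1+x)^2=x^{-1}+2+x$, $v=4$. Directly, $F|_{t=0}=1-\frac{(1-x)^2}{(1+x)^2}=\frac{4x}{(1+x)^2}$, which is $v/P$.

**Step 5: the linear terms cancel.** Since $\sigma_l+\sigma_{n-l}=\frac{p^l}{1-p^l}+\frac1{p^l-1}=-1$, we have $\sum_{l=1}^{n-1}\sigma_l=-\frac{n-1}2$. Therefore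
$$\rho_1+dn\varphi_1=dn\Big(n-1+2\sum_{l=1}^{n-1}\sigma_l\Big)=0.\tag{15}$$

## 8. The coefficient of $\xi t$ from a difference equation

Expand in $t$ with coefficients rational in $x$:
$$F(x)=\frac v{P(x)}+tF^1(x)+O(t^2),\qquad\Omega=PF^1 .$$

**Lemma 4.** $D\Omega(1)=v\varphi$, where $\varphi=\sum_{l=1}^{n-1}\gamma_l\tau_l$ and $\gamma_l=2dl-\sum_i\varepsilon_{i,l}w_{i,l}$.

The plan is to turn the shift relation for $f_b$ into an equation for $\Omega(px)-\Omega(x)$, to find an explicit solution, and then to determine the remaining invariant function by counting poles.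

**Step 6: derive the equation.** From $f_{b+1}(x)=f_1(x)f_b(q^dx)$, summed over $0\le b<n$,
$$f_1(x)F(q^dx)=F(x)-1+f_n(x).$$
At $t=0$, $f_1=P(px)/P(x)$ and $f_n=P(p^nx)/P(x)=1$. Write $f_1=\frac{P(px)}{P(x)}(1+t\ell_1+\cdots)$ and $f_n=1+t\ell_n+\cdots$. As $q^d=pe^{dt}$,
$$F(q^dx)=\frac v{P(px)}+t\Big[F^1(px)-\frac{dv\,(D\log P)(px)}{P(px)}\Big]+O(t^2).$$
Compare coefficients of $t$ and multiply by $P(x)$:
$$\Omega(px)+v\ell_1-dv\,(D\log P)(px)=\Omega(x)+P\ell_n,$$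
that is,
$$\Omega(px)-\Omega(x)=P\ell_n-v\big[\ell_1-d\,(D\log P)(px)\big].\tag{16}$$

**Step 7: make the right side explicit.** Let $X_l(x)=\frac{xp^l}{1-xp^l}$, $l$ modulo $n$. Then $X_l(px)=X_{l+1}(x)$, $DX_l(1)=\tau_l$ for $n\nmid l$, $D\log(1-p^lx)=-X_l$, and $\sum_{l=1}^nX_l=\frac{nx^n}{1-x^n}$. Put
$$C(x)=n+2\sum_{l=1}^nX_l=n\,\frac{1+x^n}{1-x^n},\qquad C(px)=C(x).$$
Since $N_n=4$, we have $D\log P=-(n-1)-\sum_{l=1}^n(4-N_l)X_l$. From $f_n(x)=q^{dn}\prod_{l=1}^n\frac{\prod_i(1-q^{w_{i,l}}x)}{(1-q^{dl}x)^4}$ and (11),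
$$\ell_n=dn-\sum_{l=1}^nX_l\Big(\sum_iw_{i,l}-4dl\Big)=dn\Big[1+\sum_{l=1}^n(N_l-2)X_l\Big]=dn\,[C+D\log P],$$
so $P\ell_n=dn(CP+DP)$.

**Step 8: solve for the part with $P$.** Write $P=\sum_eP_ex^e$, $P^*=P-P_0$ and
$$Q(x)=\sum_{e\ne0}\frac{P_e}{p^e-1}x^e .$$
The denominators are nonzero because $0<|e|\le n-1$. Then $Q(px)-Q(x)=P^*(x)$. Let $\Psi=dn(CQ+DQ)$. Since $C$ is invariant under $x\mapsto px$ and $DP^*=DP$,
$$\Psi(px)-\Psi(x)=dn(CP^*+DP)=P\ell_n-dnCP_0=P\ell_n-dCv .$$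
Hence (16) becomes
$$(\Omega-\Psi)(px)-(\Omega-\Psi)(x)=v\beta(x),\qquad\beta=dC-\ell_1+d\,(D\log P)(px).\tag{17}$$

**Step 9: solve for the part with $\beta$.** From $f_1=q^d\prod_i\frac{1-q^{s_i}x}{1-q^dx}$ and $\zeta^{s_i}=p^{n-j_i}$ we get $\ell_1=d-\sum_is_iX_{n-j_i}+4dX_1$. Shifting indices and using $N_n=4$, $(D\log P)(px)=-(n-1)-\sum_{l=2}^n(4-N_{l-1})X_l$. The constants in $\beta$ are $dn-d-d(n-1)=0$. As $N_0=0$, the term $-4dX_1$ is $-d(4-N_0)X_1$. So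
$$\beta=\sum_{l=1}^n\Big[-2d+dN_{l-1}+\sum_{i:\,j_i=n-l}s_i\Big]X_l .$$
Use the definition of $\gamma_l$ for $0\le l\le n$. Then $\gamma_0=0$ and $\gamma_n=2dn-n\sum_is_i'=0$. We claim that the bracket is $\gamma_{l-1}-\gamma_l=-2d+\sum_i(\varepsilon_{i,l}w_{i,l}-\varepsilon_{i,l-1}w_{i,l-1})$. If $\varepsilon_{i,l-1}=1$, then $\varepsilon_{i,l}=1$ and the $i$-th difference is $d$. If $\varepsilon_{i,l}=0$, it is $0$. In the remaining case $l=n-j_i$, and it is $w_{i,l}=ns_i'+d(n-j_i)-dn=s_i$. This proves the claim, so $\beta=\sum_{l=1}^n(\gamma_{l-1}-\gamma_l)X_l$. Put $\chi=\sum_{l=1}^{n-1}\gamma_lX_l$. Because $\gamma_0=\gamma_n=0$,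
$$\chi(px)-\chi(x)=\sum_{l=1}^n\gamma_{l-1}X_l-\sum_{l=1}^n\gamma_lX_l=\beta .$$
Therefore
$$\Omega=\Psi+v\chi+\kappa,\qquad\kappa(px)=\kappa(x).\tag{18}$$
A rational function with $\kappa(px)=\kappa(x)$ is a rational function of $x^n$. To see this, write $\kappa=A/B$ and multiply numerator and denominator by $\prod_{b=1}^{n-1}B(p^bx)$. The new denominator is invariant, hence so is the new numerator, and an invariant polynomial contains only powers of $x^n$.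

**Step 10: determine $\kappa$ by its poles.** The functions $f_b$ have denominators $1-q^{dj}x$, $1\le j\le n-1$, so $F^1$ has finite poles only at $x=p^{-j}$ with $1\le j\le n-1$. In particular it is regular at $x=1$. It is regular at $x=0$ and at $x=\infty$, because each $f_b$ has numerator and denominator of equal degree $4b$ in $x$ and is analytic in $(x,t)$, respectively $(x^{-1},t)$, near $(0,0)$. The list is now as follows.

- $\Omega=PF^1$ is regular at $x=1$, its other finite nonzero poles satisfy $x^n=1$, and its poles at $0$ and $\infty$ have order at most $n-1$.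
- $\Psi=dn(CQ+DQ)$ has at most a simple pole at $x=1$, its other finite nonzero poles satisfy $x^n=1$, and its poles at $0$ and $\infty$ have order at most $n-1$, as $C$ is regular there.
- $\chi$ is regular at $x=1,0,\infty$, and its poles satisfy $x^n=1$.

So $\kappa$ has at $0$ and $\infty$ poles of order at most $n-1$. As a function of $x^n$ its order there is a multiple of $n$, hence it is regular there. Its other poles lie over $x^n=1$. Since $x\mapsto x^n$ is unramified at $x=1$, the pole of $\kappa$ in the variable $x^n$ at $1$ has the same order as the pole at $x=1$, at most one. Thus $\kappa$ is a constant plus a multiple of $\frac1{1-x^n}$, that is, $\kappa=\kappa_0+\kappa_1C$ with constants $\kappa_0,\kappa_1$.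

**Step 11: expand at $x=e^\xi$.** We have $C=-n\coth\frac{n\xi}2=-\frac2\xi-\frac{n^2\xi}6+O(\xi^3)$. With $Q^{(k)}=D^kQ(1)$, we have $Q=Q^{(0)}+Q^{(1)}\xi+\frac12Q^{(2)}\xi^2+\cdots$ and $DQ=Q^{(1)}+Q^{(2)}\xi+\cdots$. So
$$\Psi=dn\Big[\Big(-\frac2\xi-\frac{n^2\xi}6\Big)Q^{(0)}-2Q^{(1)}-Q^{(2)}\xi+Q^{(1)}+Q^{(2)}\xi\Big]+O(\xi^2)$$
$$=dn\Big[\Big(-\frac2\xi-\frac{n^2\xi}6\Big)Q^{(0)}-Q^{(1)}\Big]+O(\xi^2).$$
The terms $Q^{(2)}\xi$ cancel. By (18),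
$$\Omega=\big(dnQ^{(0)}+\kappa_1\big)\Big(-\frac2\xi-\frac{n^2\xi}6\Big)+\text{const}+v\,D\chi(1)\,\xi+O(\xi^2).$$
But $\Omega$ is regular at $\xi=0$, so $dnQ^{(0)}+\kappa_1=0$, and the whole first term disappears, including its part linear in $\xi$. Thus $D\Omega(1)=v\,D\chi(1)=v\sum_{l=1}^{n-1}\gamma_l\tau_l$. This proves Lemma 4. $\square$

**Check on the example.** For $n=2$, $d=3$, $s=(1,2,1,2)$: $\gamma_1=6-2\cdot1=4$, $\tau_1=-\frac14$, $\varphi=-1$, so the lemma predicts $D\Omega(1)=-4$. Directly, $F^1$ is the $t$-derivative of $f_1$ at $t=0$. It equals $-\frac{(1-x)^2}{(1+x)^2}\ell_1$ with $\ell_1=3-\frac{10x}{1+x}-\frac{4x}{1-x}$. So $\Omega=-\frac{(1-x)^2}x\ell_1=4(1-x)+O((1-x)^2)$, and $D\Omega(1)=-4$.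

## 9. Assembling Theorem 2

**Step 12: the expansion of $F$ in $\xi$ and $t$.** We have $PF=v+t\,\Omega+O(t^2)$, so modulo degree $3$ the difference $P(e^\xi)F(e^\xi)-P(1)F(1)$ is $D\Omega(1)\,\xi t=v\varphi\,\xi t$: there are no pure powers of $\xi$, and the pure powers of $t$ cancel. Since $P(1)F(1)=v+O(t)$, modulo degree $3$
$$P(e^\xi)F(e^\xi)\equiv P(1)F(1)(1+\varphi\,\xi t).$$
Hence, modulo degree $3$,
$$F(e^\xi)\equiv F(1)\,(1+\varphi\,\xi t)\,\exp\big(\varphi_1\xi+\tfrac12\varphi_2\xi^2\big).\tag{19}$$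
No division by $v$ occurred, so $v=0$ is allowed.

**Step 13: evaluate $\rho_2+dn\varphi$.** Put $w^0_{i,l}=ns_i'+dl$, so $w_{i,l}=w^0_{i,l}-dn\varepsilon_{i,l}$. As $\varepsilon_{i,l}^2=\varepsilon_{i,l}$,
$$-\tfrac12w_{i,l}^2-dn\,\varepsilon_{i,l}w_{i,l}=-\tfrac12(w^0_{i,l})^2+\tfrac12d^2n^2\varepsilon_{i,l}.$$
With $\Sigma'=\sum_is_i'^2$ we have $\sum_i(w^0_{i,l})^2=n^2\Sigma'+4nd^2l+4d^2l^2$. So, by (12) and (10),
$$\rho_2+dn\varphi=\sum_{l=1}^{n-1}\tau_l\Big(-\tfrac12n^2\Sigma'-2nd^2l-2d^2l^2+\tfrac12d^2n^2N_l+2d^2l^2+2d^2nl\Big)$$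
$$=T\Big(-\tfrac12n^2\Sigma'+d^2n^2\Big)=\frac{n^2(n^2-1)(\Sigma'-2d^2)}{24}.\tag{20}$$

**Step 14: expand $c^{s'}_a$ near $1$.** In $c_a^{s'}(e^\theta)$ replace each $1-e^A$ by $-2e^{A/2}\sinh(A/2)$. The half-exponents add up to $\sum_{j<a}\big(\frac{2d+4dj}2-2d(j+1)\big)+da=-da+da=0$. So $c_a^{s'}(e^\theta)=\prod_{j<a}\prod_i\frac{\sinh((s_i'+dj)\theta/2)}{\sinh(d(j+1)\theta/2)}$, which is even in $\theta$. Hence $c_a^{s'}(e^\theta)=C_a'(1+\delta_a\theta^2+O(\theta^4))$ with a constant $C_a'$ and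
$$\delta_a=\frac1{24}\sum_{j=0}^{a-1}\Big(\sum_i(s_i'+dj)^2-4d^2(j+1)^2\Big)=\frac1{24}\sum_{j=0}^{a-1}\big(\Sigma'-4d^2j-4d^2\big)=\frac{-2d^2a^2+a(\Sigma'-2d^2)}{24}.$$

**Step 15: conclude.** In (13) put $x=q^{dan}$, that is, $\xi=dant$, and use (14) and (19). The terms linear in $t$ in the exponent are $a(\rho_1+dn\varphi_1)t=0$ by (15). So modulo $t^3$ the total exponential factor is, by (20) and $\varphi_2=-\frac{n^2-1}6$,
$$\exp\Big(t^2\big[a(\rho_2+dn\varphi)+\tfrac12\varphi_2d^2n^2a^2\big]\Big)=\exp\big(n^2(n^2-1)\delta_at^2\big).$$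
Since $c_a^{s'}(q^n)=c_a^{s'}(e^{nt})\equiv C_a'(1+\delta_an^2t^2)$,
$$B_a\equiv F(1)\,C_a'\big(1+\delta_an^2t^2+\delta_an^2(n^2-1)t^2\big)=F(1)\,C_a'(1+\delta_an^4t^2)\equiv c_a^{s'}(q^{n^2})\,B_0\pmod{t^3}.$$
This holds at every primitive $\zeta$, so Lemma 1 gives Theorem 2. $\blacksquare$

## 10. The cubic term for $n=3$ does not vanish

**Proposition 3.** For $n=3$ and every $r\ge1$ the congruence (1) fails modulo $\Phi_3(q)^4$. More precisely, for $q=\omega e^t$, $\omega=e^{2\pi i/3}$, and $B_a=\sum_{b=0}^2c_{3a+b}(q)$,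
$$B_a-c_a(q^9)B_0=28\sqrt3\,i\;a(2a+1)\,C_a\,t^3+O(t^4).$$

The first statement follows from the second. Since $C_a>0$, the sum over $0\le a<3^r$ has a nonzero $t^3$-coefficient, and Lemma 1 with $k=4$ applies. For the second, we carry the computation of Section 1 one order further.

**Step 1: hyperbolic form of $\lambda$.** From Section 1, $B_a=c_{3a}F(q^{6a})+O(t^4)$ with $F=1+e^\lambda=2e^{\lambda/2}\cosh\frac\lambda2$. Let $\sigma=\frac t2+\frac{4\pi i}3$. Then $e^{2\sigma}=q$ and $e^{3\sigma}=e^{3t/2}=e^{u/2}$, so $x=e^{\eta-u/2}=e^{\eta-3\sigma}$, $qx=e^{\eta-\sigma}$ and $q^2x=e^{\eta+\sigma}$. Hence $\frac{1-qx}{1-q^2x}=e^{-\sigma}\frac{\sinh\frac{\eta-\sigma}2}{\sinh\frac{\eta+\sigma}2}$, and $e^{-4\sigma}=q^{-2}$ gives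
$$e^\lambda=f_1(x)=\Big(\frac{\sinh\frac{\eta-\sigma}2}{\sinh\frac{\eta+\sigma}2}\Big)^4 .$$
Differentiating, $\frac{d\lambda}{d\eta}=-2\big[\coth\frac{\sigma-\eta}2+\coth\frac{\sigma+\eta}2\big]=-4\coth\frac\sigma2-\frac12\eta^2\coth''\frac\sigma2+O(\eta^4)$. So
$$\lambda=e\eta+e_3\eta^3+O(\eta^5),\qquad e=-4\coth\tfrac\sigma2,\qquad e_3=-\tfrac16\coth''\tfrac\sigma2 .$$
At $t=0$, $\frac\sigma2=\frac{2\pi i}3$ and $\coth\frac\sigma2=-i\cot\frac{2\pi}3=\frac i{\sqrt3}$. With $\coth'=1-\coth^2$, $\coth''=-2\coth\,(1-\coth^2)$ and $\frac{d}{dt}\frac\sigma2=\frac14$, at $t=0$,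
$$\frac{e^2}8=2\coth^2\tfrac\sigma2=-\frac23,\qquad\frac d{dt}\frac{e^2}8=\coth\tfrac\sigma2\big(1-\coth^2\tfrac\sigma2\big)=\frac{4i}{3\sqrt3},\qquad e_3=\frac{4i}{9\sqrt3}.$$

**Step 2: next term of $H$.** Here $H(e^\theta)=\frac{\cosh\theta-\cosh4\sigma}{\cosh\theta-\cosh2\sigma}$. Since $\log(\cosh\theta-\cosh\alpha)=\log(1-\cosh\alpha)+\frac{\theta^2}{2(1-\cosh\alpha)}+O(\theta^4)$ and $1-\cosh\alpha=-2\sinh^2\frac\alpha2$, we get $H(e^\theta)=H(1)\exp(A\theta^2+O(\theta^4))$ with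
$$A=-\tfrac14\big(\operatorname{csch}^22\sigma-\operatorname{csch}^2\sigma\big).$$
At $t=0$ both $\operatorname{csch}^2$ equal $-\frac43$, so $A=0$. Also $\coth2\sigma=\frac i{\sqrt3}$ and $\coth\sigma=-\frac i{\sqrt3}$. As $\frac{d\sigma}{dt}=\frac12$, at $t=0$,
$$\frac{dA}{dt}=-\tfrac14\big(-2\operatorname{csch}^22\sigma\coth2\sigma+\operatorname{csch}^2\sigma\coth\sigma\big)=-\tfrac14\Big(\frac{8i}{3\sqrt3}+\frac{4i}{3\sqrt3}\Big)=-\frac i{\sqrt3}.$$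

**Step 3: collect the terms up to $t^3$.** Let $u=3t$ and $\eta_a=(2a+\frac12)u$. By Section 1, $c_{3a}=c_a(q^3)\prod_{\nu<a}H(q^{3(2\nu+1)})^4$ and $H(1)^4=f_1(1)^{-2}=e^{-2\lambda(u/2)}$. Also $\sum_{\nu<a}(2\nu+1)^2=\frac{a(4a^2-1)}3$, and $B_0=F(1)+O(t^4)$ tends to $2$. So
$$\frac{B_a}{B_0}=c_a(q^3)\exp\Big(-2a\lambda(\tfrac u2)+\tfrac12\lambda(\eta_a)-\tfrac12\lambda(\eta_0)+4Au^2\,\tfrac{a(4a^2-1)}3\Big)\frac{\cosh\frac12\lambda(\eta_a)}{\cosh\frac12\lambda(\eta_0)}+O(t^4).$$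
In the first three terms of the exponent the parts with $e$ cancel, and the parts with $e_3$ give
$$e_3u^3\Big(-\frac a4+\frac12\big(2a+\tfrac12\big)^3-\frac1{16}\Big)=e_3u^3\Big(4a^3+3a^2+\frac a2\Big),\qquad e_3u^3=\frac{12i}{\sqrt3}t^3+O(t^4).$$
The fourth term is $-\frac{12i}{\sqrt3}(4a^3-a)t^3+O(t^4)$. The quotient of hyperbolic cosines is $1+\frac18(\lambda(\eta_a)^2-\lambda(\eta_0)^2)+O(t^4)=1+\frac{e^2}8u^2\cdot2a(2a+1)+O(t^4)$. By Step 1 this is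
$$1-12a(2a+1)t^2+\frac{i}{\sqrt3}\,24a(2a+1)\,t^3+O(t^4).$$
By (2), $c_a(q^3)=C_a\big(1-\frac96a(2a+1)t^2+O(t^4)\big)$. No factor has a term linear in $t$, so there are no cross terms at $t^3$. As $12+\frac96=\frac{81}6$,
$$\frac{B_a}{C_aB_0}=1-\frac{81}6a(2a+1)t^2+\frac i{\sqrt3}\Big[12\big(4a^3+3a^2+\tfrac a2\big)-12(4a^3-a)+24a(2a+1)\Big]t^3+O(t^4).$$
The bracket is $36a^2+6a+12a+48a^2+24a=84a^2+42a=42a(2a+1)$, and $\frac{42i}{\sqrt3}=14\sqrt3\,i$. By (2), $c_a(q^9)=C_a\big(1-\frac{81}6a(2a+1)t^2+O(t^4)\big)$, and $B_0=2+O(t)$. Subtracting gives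
$$B_a-c_a(q^9)B_0=28\sqrt3\,i\,a(2a+1)\,C_a\,t^3+O(t^4).\qquad\blacksquare$$
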